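# Towers, cuts and the diagonal dimension of principal étale groupoids

## 1. A compact groupoid over a zero-dimensional space

We begin with a case that can be done by hand. Let $\mathcal G$ be a compact principal étale groupoid whose unit space has a base of clopen sets. We shall see that $\mathrm C^*_r(\mathcal G)$ is approximated by finite-dimensional algebras in a way that respects the diagonal $C(\mathcal G^{(0)})$, with a single "colour". First the vocabulary, in the generality needed later.

**Groupoids.** Throughout, $\mathcal G$ is a locally compact Hausdorff étale groupoid with $\mathcal G^{(0)}\neq\emptyset$; $r,s$ are the range and source maps, which are local homeomorphisms. The unit space $\mathcal G^{(0)}$ is open and closed in $\mathcal G$. If $Z,Z'\subseteq\mathcal G$ are open, so is the set $ZZ'$ of all products; if they are relatively compact, so is $ZZ'$. $\mathcal G$ is *principal* if $r(\gamma)=s(\gamma)$ only for units $\gamma$. We assume this throughout. Then an arrow is determined by its source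 and range: if $s(\gamma)=s(\gamma')$ and $r(\gamma)=r(\gamma')$, then $\gamma^{-1}\gamma'$ is a unit, so $\gamma=\gamma'$. A *bisection* is a set on which $r$ and $s$ are injective; on an open bisection $B$ both are homeomorphisms onto open sets. Open bisections form a base of the topology, so every compact set $L$ is covered by finitely many of them, and $\sup_x|s^{-1}(x)\cap L|<\infty$. For $U\subseteq\mathcal G^{(0)}$ put $\mathcal G|_U=\{\gamma: s(\gamma),r(\gamma)\in U\}$. If $K\subseteq\mathcal G$, a function $h$ on $\mathcal G^{(0)}$ is *$K$-invariant* if $h(s(\gamma))=h(r(\gamma))$ for all $\gamma\in K$. The symbol $\mathrm{supp}$ means closed support.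

**The algebra.** $A=\mathrm C^*_r(\mathcal G)$ is the completion of $C_c(\mathcal G)$, with convolution $(fg)(\gamma)=\sum_{\gamma=\gamma_1\gamma_2}f(\gamma_1)g(\gamma_2)$ and $f^*(\gamma)=\overline{f(\gamma^{-1})}$, in the norm $\sup_x\|\lambda_x(f)\|$, where $\lambda_x$ is the regular representation on $\ell^2(s^{-1}(x))$. Elements of $A$ are functions in $C_0(\mathcal G)$, with $\|a\|_\infty\le\|a\|$ and
$$\langle\lambda_x(a)\delta_\beta,\delta_\alpha\rangle=a(\alpha\beta^{-1})\qquad(\alpha,\beta\in s^{-1}(x)).\tag{1}$$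
From (1), for $a,b\in A$ and $z=s(\eta)$,
$$(ab)(\eta)=\langle\lambda_z(b)\delta_z,\lambda_z(a)^*\delta_\eta\rangle=\sum_{\zeta\in s^{-1}(z)}a(\eta\zeta^{-1})\,b(\zeta),\tag{2}$$
an absolutely convergent series, since it pairs two $\ell^2$-sequences. For $f\in C_c(\mathcal G)$,
$$\|f\|\le\|f\|_I=\max\Big\{\sup_x\sum_{s(\gamma)=x}|f(\gamma)|,\ \sup_x\sum_{r(\gamma)=x}|f(\gamma)|\Big\}.\tag{3}$$
Let $D=C_0(\mathcal G^{(0)})\subseteq A$. Elements of $D$ vanish off $\mathcal G^{(0)}$, and for $b\in D$ we have $(bab')(\gamma)=b(r(\gamma))a(\gamma)b'(s(\gamma))$ for $b'\in D$, $a\in A$. $D$ contains an approximate unit of $A$: for $f\in C_c(\mathcal G)$ any $b\in C_c(\mathcal G^{(0)},[0,1])$ equal to $1$ on $s(\mathrm{supp} f)\cup r(\mathrm{supp} f)$ satisfies $bf=f=fb$.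

**Definition (normaliser).** A normaliser of $D$ in $A$ is $\nu\in A$ with $\nu D\nu^*\subseteq D$ and $\nu^*D\nu\subseteq D$.

For the diagonal matrices in $M_2$, the matrix unit $e_{12}$ is a normaliser, while $\nu=e_{11}+e_{12}$ is not: $\nu^*e_{11}\nu=e_{11}+e_{12}+e_{21}+e_{22}$. In a groupoid algebra, every $\nu\in C_c(B)$ with $B$ an open bisection is a normaliser, because $\nu b\nu^*$ is supported in $BB^{-1}\subseteq\mathcal G^{(0)}$ and $\nu^*b\nu$ in $B^{-1}B\subseteq\mathcal G^{(0)}$.

A completely positive map $\varphi$ has *order zero* if $xy=0$ for positive $x,y$ implies $\varphi(x)\varphi(y)=0$. Example: $M_k\to C([0,1])\otimes M_k$, $x\mapsto h\otimes x$ with $h\ge0$. Every finite-dimensional $\mathrm C^*$-algebra $F$ is regarded as a direct sum of matrix algebras with fixed matrix units; $D_F$ is the span of the diagonal ones.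

**Definition (diagonal dimension, Li–Liao–Winter).** For a sub-$\mathrm C^*$-algebra $D\subset A$ one writes $\mathrm{dim}_{\mathrm{diag}}(D\subset A)\le d$ if there is a net $(F_\lambda,\psi_\lambda,\varphi_\lambda)_\lambda$ such that

1. $F_\lambda$ is a finite-dimensional $\mathrm C^*$-algebra, $\psi_\lambda:A\to F_\lambda$ is completely positive and contractive, $\varphi_\lambda:F_\lambda\to A$ is completely positive;
2. $\varphi_\lambda\psi_\lambda(a)\to a$ in norm for every $a\in A$;
3. $F_\lambda=F_\lambda^{(0)}\oplus\dots\oplus F_\lambda^{(d)}$, each $F^{(i)}_\lambda$ a direct sum of some of the matrix summands, and each $\varphi_\lambda|_{F_\lambda^{(i)}}$ is contractive and of order zero;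
4. $\psi_\lambda(D)\subseteq D_{F_\lambda}$;
5. $\varphi_\lambda$ maps every matrix unit of $F_\lambda$ to a normaliser of $D$ in $A$.

$\mathrm{dim}_{\mathrm{diag}}(D\subset A)$ is the least such $d$, and $\infty$ if there is none.

The index $i$ of $F^{(i)}$ is called a *colour*. For the pair groupoid $\mathbb N\times\mathbb N$ (discrete), $A$ is the compact operators on $\ell^2(\mathbb N)$ and $D=c_0$. Compression to the upper left $k\times k$ corner followed by inclusion shows $\mathrm{dim}_{\mathrm{diag}}=0$.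

**Lemma 1.0 (passing to nets).** Fix $m$. Suppose that for every finite $\mathcal F\subseteq C_c(\mathcal G)$ and $\delta>0$ there is $(F,\psi,\varphi)$ satisfying 1, 3, 4, 5 with $m$ in place of $d$ and $\|\varphi\psi(f)-f\|\le\delta$ for $f\in\mathcal F$. Then $\mathrm{dim}_{\mathrm{diag}}(D\subset A)\le m$.

*Proof.* Index by the pairs $(\mathcal F,\delta)$. Each $\varphi$ is a sum of $m+1$ contractions on the $F^{(i)}$, so $\|\varphi\psi\|\le m+1$. If $a\in A$ and $f\in C_c(\mathcal G)$, then $\|\varphi\psi(a)-a\|\le(m+2)\|a-f\|+\|\varphi\psi(f)-f\|$. Since $C_c(\mathcal G)$ is dense, 2 holds. $\square$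

The source of all our approximations is the following object.

**Definition (tower).** Let $K\subseteq\mathcal G$ be an open subgroupoid. A *tower* for $K$ is an open $K$-invariant set $W\subseteq K^{(0)}$ with a decomposition $W=\bigsqcup_{l=1}^kW_l$ into open *levels* such that every $K$-orbit in $W$ meets each $W_l$ in exactly one point.

For the groupoid $[0,1]\times(\text{pair groupoid of }\{1,2\})$, with unit space $[0,1]\times\{1,2\}$, the whole unit space is a tower with the two levels $[0,1]\times\{1\}$ and $[0,1]\times\{2\}$.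

**Lemma 1.1 (maps of a tower).** Let $W=\bigsqcup_{l=1}^kW_l$ be a tower for $K$, and $B_{ll'}=\{\gamma\in K: s(\gamma)\in W_{l'},\ r(\gamma)\in W_l\}$.

* (a) $B_{ll'}$ is an open bisection with source $W_{l'}$ and range $W_l$; $B_{ll'}B_{l'l''}=B_{ll''}$, $B_{ll'}^{-1}=B_{l'l}$, and $B_{ll'}B_{mm'}=\emptyset$ if $l'\ne m$.
* (b) Let $h:\mathcal G^{(0)}\to\mathbb C$ be continuous and $K$-invariant with $\mathrm{supp}\,h\cap W$ compact. Let $\Phi^h:M_k\to C_c(\mathcal G)$ be the linear map for which $\Phi^h(e_{ll'})$ is $\gamma\mapsto h(s(\gamma))$ on $B_{ll'}$ and $0$ elsewhere. Then $\Phi^h(x)\Phi^{h'}(y)=\Phi^{hh'}(xy)$ and $\Phi^h(x)^*=\Phi^{\bar h}(x^*)$.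
* (c) If $0\le h\le1$, then $\Phi^h$ is completely positive, contractive, of order zero, maps matrix units to normalisers of $D$, and $\Phi^h(1)=h1_W$.
* (d) If $\Phi^h,\Phi'^{h'}$ belong to towers $W,W'$ for subgroupoids $K,K'$ and $\{h\ne0\}\cap W$ is disjoint from $\{h'\neq0\}\cap W'$, then $\Phi^h(x)\Phi'^{h'}(y)=0$ for all $x,y$.
* (e) Let $\{x_1,\dots,x_k\}$ be a $K$-orbit in $W$ with $x_l\in W_l$, let $\gamma_{ll'}\in K$ be the arrow from $x_{l'}$ to $x_l$, and let $v\in C_c(\mathcal G^{(0)},[0,1])$. Then $\Psi(b)=\big(v(x_l)^{1/2}v(x_{l'})^{1/2}b(\gamma_{ll'})\big)_{l,l'}$ is a completely positive contraction $A\to M_k$, and $\Psi(D)$ is diagonal.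

*Proof.* (a) $B_{ll'}$ is open. For $x\in W_{l'}$ the orbit of $x$ meets $W_l$ in exactly one point $y$; there is an arrow in $K$ from $x$ to $y$, and only one by principality. So $s$ maps $B_{ll'}$ bijectively to $W_{l'}$, and symmetrically $r$ maps it bijectively to $W_l$. The inverse is clear, and so is $B_{ll'}B_{l'l''}\subseteq B_{ll''}$. If $\gamma\in B_{ll''}$ and $\gamma'\in B_{l'l''}$ has the same source, then $\gamma\gamma'^{-1}\in B_{ll'}$, so $\gamma\in B_{ll'}B_{l'l''}$. The last assertion holds because the levels are disjoint.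

(b) The $W_l$ are clopen in $W$, so $\mathrm{supp}\,h\cap W_{l'}$ is compact, and $\Phi^h(e_{ll'})$ is continuous on the open set $B_{ll'}$ and vanishes off a compact subset of it; so it lies in $C_c(\mathcal G)$. By (a), $\Phi^h(e_{ll'})\Phi^{h'}(e_{mm'})=0$ if $l'\neq m$. If $l'=m$, the product is supported in $B_{lm'}$, each arrow there factors uniquely as $\gamma\gamma'$ with $\gamma\in B_{ll'}$, $\gamma'\in B_{l'm'}$, and the value is $h(s(\gamma))h'(s(\gamma'))=h(s(\gamma'))h'(s(\gamma'))$, because $s(\gamma)=r(\gamma')$ and $h$ is $K$-invariant. For the adjoint, $\overline{\Phi^h(e_{ll'})(\gamma^{-1})}=\overline{h(r(\gamma))}=\overline{h(s(\gamma))}$ for $\gamma\in B_{l'l}$.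

(c) By (b), $\Phi^h(e_{ll'})=\Phi^{\sqrt h}(e_{1l})^*\Phi^{\sqrt h}(e_{1l'})$, so the matrix $(\Phi^h(e_{ll'}))_{l,l'}$ has the form $(y_l^*y_{l'})$ and is positive; by Choi's theorem $\Phi^h$ is completely positive. If $xy=0$, then $\Phi^h(x)\Phi^h(y)=\Phi^{h^2}(xy)=0$. Clearly $\Phi^h(1)=h1_W\le1$, and a completely positive map on a unital algebra has norm $\|\Phi^h(1)\|$. Matrix units go to functions in $C_c$ of an open bisection, which are normalisers.

(d) $\Phi^h(x)$ vanishes at $\gamma$ unless $s(\gamma),r(\gamma)\in\{h\ne0\}\cap W$, as $h$ and $W$ are $K$-invariant. A non-zero term in the product needs $\gamma_1,\gamma_2$ with $s(\gamma_1)=r(\gamma_2)$ in both of the disjoint sets.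

(e) By (1), $\Psi(b)$ is the compression of $\lambda_{x_1}(v^{1/2}bv^{1/2})$ to $\mathrm{span}\{\delta_{\gamma_{l1}}\}$, since $\gamma_{l1}\gamma_{l'1}^{-1}=\gamma_{ll'}$, $r(\gamma_{ll'})=x_l$ and $s(\gamma_{ll'})=x_{l'}$. If $b\in D$, then $b(\gamma_{ll'})=0$ for $l\ne l'$, as $\gamma_{ll'}$ is not a unit. $\square$

**Proposition 1.2.** If $\mathcal G$ is compact and principal and $X=\mathcal G^{(0)}$ has a base of clopen sets, then $\mathrm{dim}_{\mathrm{diag}}(C(X)\subset\mathrm C^*_r(\mathcal G))=0$.

*Proof.* Let $\mathcal F\subseteq C(\mathcal G)$ be finite, $\varepsilon>0$, and $\kappa=\sup_x|s^{-1}(x)|<\infty$.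

**Step 1: a tower around one orbit.** Let $x\in X$, let $\gamma_1=x,\gamma_2,\dots,\gamma_k$ be the elements of $s^{-1}(x)$, and $x_l=r(\gamma_l)$. By principality the $x_l$ are distinct. Choose open bisections $B_l\ni\gamma_l$ with pairwise disjoint ranges, $B_1\subseteq X$, and a clopen neighbourhood $V_0$ of $x$ in $\bigcap_ls(B_l)$; replace $B_l$ by $B_l\cap s^{-1}(V_0)$, which is compact and open. The set $s(\mathcal G\setminus\bigcup_lB_l)$ is compact *because $\mathcal G$ is compact*, and does not contain $x$. So there is a clopen $V\ni x$ in $V_0$ which misses it, that is, $s^{-1}(V)=\bigsqcup_l(B_l\cap s^{-1}(V))$. Put $W_l=r(B_l\cap s^{-1}(V))$ and $W=\bigsqcup_lW_l=r(s^{-1}(V))$. Then $W$ is the set of points whose orbit meets $V$, and the orbit of $v\in V$ has exactly one point in each $W_l$. So $W$ is a tower for $\mathcal G$ with clopen levels. Every arrow from $W_{l'}$ to $W_l$ is $(B_lv)(B_{l'}v)^{-1}$ for a unique $v\in V$, where $B_lv$ denotes the arrow of $B_l$ with source $v$, and it depends continuously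 on $v$. So, shrinking $V$, we may assume that every $f\in\mathcal F$ varies by less than $\varepsilon$ on the set of arrows from $W_{l'}$ to $W_l$, for all $l,l'$.

**Step 2: disjoint towers.** Finitely many of these clopen invariant sets $W$ cover $X$. Subtracting from each the union of its predecessors (a clopen invariant set), and intersecting the levels, we obtain disjoint towers $W^t$ with $\bigsqcup_tW^t=X$. Drop empty ones.

**Step 3: the approximation.** Let $F=\bigoplus_tM_{k_t}$, $\varphi=\sum_t\Phi_t^{1}$, $\psi=\bigoplus_t\Psi_t$ with $v=1$. Here $\Phi^1_t$ is formed with the constant function $1$, and $\mathrm{supp}\,1\cap W^t=W^t$ is compact. By Lemma 1.1(c),(d) the images of the $\Phi_t^1$ are orthogonal, so $\varphi$ has order zero, $\varphi(1)=1$, and 1, 3, 4, 5 hold with $d=0$. Every $\gamma\in\mathcal G$ lies in exactly one $B^t_{ll'}$, and there $\varphi\psi(f)(\gamma)=f(\gamma_{ll'})$, within $\varepsilon$ of $f(\gamma)$. By (3), $\|\varphi\psi(f)-f\|\le\kappa\varepsilon$. Apply Lemma 1.0. $\square$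

## 2. Dynamic asymptotic dimension and the two theorems

What changes for general $\mathcal G$? Two things were used: $\mathcal G$ was compact, and small sets could be chosen clopen. Each has a dimension that measures how badly it fails. For the second it is covering dimension: $\dim X\le n$ if every finite open cover of $X$ has an open refinement of *order* $\le n+1$, meaning that no point lies in more than $n+1$ members; $\dim\emptyset=-1$. For the first it is the following.

**Definition (dynamic asymptotic dimension, Guentner–Willett–Yu).** $\mathrm{dad}(\mathcal G)$ is the least $d\in\{0,1,2,\dots\}$ such that for every open relatively compact $Z\subseteq\mathcal G$ there are open sets $U_0,\dots,U_d\subseteq\mathcal G^{(0)}$ covering $s(Z)\cup r(Z)$ such that, for each $i$, the subgroupoid generated by $\{g\in Z: s(g),r(g)\in U_i\}$ is relatively compact in $\mathcal G$; it is $\infty$ if no such $d$ exists.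

A compact $\mathcal G$ has $\mathrm{dad}(\mathcal G)=0$. So does the discrete pair groupoid $\mathbb N\times\mathbb N$: relatively compact sets are finite, and a finite set of arrows generates a finite subgroupoid.

**Example 2.1 (irrational rotation).** Let $R$ be an irrational rotation of the circle $\mathbb T$ and $\mathcal G=\mathbb Z\times\mathbb T$, where $(m,x)$ is an arrow from $x$ to $R^mx$. Then $\mathrm{dad}(\mathcal G)=1$. It is not $0$: for $Z=\{-1,0,1\}\times\mathbb T$ the only choice is $U_0=\mathbb T$, and $Z$ generates all of $\mathcal G$. For $\mathrm{dad}\le1$ let $Z\subseteq\{|m|\le N\}\times\mathbb T$, $N\ge1$. Take an open arc $I$ with $R^mI\cap I=\emptyset$ for $0<|m|\le3N$, and a closed arc $J\subset I$ with interior. Put $U_0=\mathbb T\setminus\bigcup_{0\le m<N}R^mJ$ and $U_1=\bigcup_{0\le m<N}R^mI$; they cover $\mathbb T$. Forward orbits are dense, so by compactness there is $M$ such that every orbit visits $J$ during any $M$ consecutive times. If $R^jx\in J$, the times $j,\dots,j+N-1$ of the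 orbit of $x$ lie outside $U_0$, and a jump of length $\le N$ cannot cross this block. Choosing such $j$ in $[1,M]$ and in $[-N-M,-N-1]$, we see that jumps inside $U_0$ starting at time $0$ stay between the times $-N-M$ and $M$. The times at which the orbit is in $U_1$ form blocks $[j,j+N-1]$ with $R^jx\in I$; different $j$ differ by more than $3N$, so a jump of length $\le N$ inside $U_1$ stays in one block. In both cases the generated subgroupoid lies in $\{|m|\le N+M\}\times\mathbb T$.

For $n\in\{0,1,2,\dots\}\cup\{\infty\}$ write $n^{+1}=n+1$, with $\infty+1=\infty$; a product or a sum is $\infty$ if one of its members is. Guentner, Willett and Yu (Theorem 8.6 of their paper on dynamic asymptotic dimension) showed, in large generality, that the nuclear dimension of a groupoid $\mathrm C^*$-algebra is bounded by a term of the form $\mathrm{dad}^{+1}(\mathcal G)\cdot\dim^{+1}(\mathcal G^{(0)})$. Kang Li, Hung-Chang Liao and Wilhelm Winter ("The diagonal dimension of sub-C*-algebras", arXiv:2303.16762, 2023) ask whether,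 for principal $\mathcal G$, the same product bounds the diagonal dimension. In other words: can the approximations be chosen to see the diagonal? The answer is yes, with no countability or compactness assumption. Put
$$\dim_c(\mathcal G^{(0)})=\sup\{\dim C: C\subseteq\mathcal G^{(0)}\text{ compact}\}.$$

**Theorem 2.2.** For every étale principal $\mathcal G$,
$$\mathrm{dim}_{\mathrm{diag}}^{+1}\big(C_0(\mathcal G^{(0)})\subset\mathrm C^*_r(\mathcal G)\big)\le\mathrm{dad}^{+1}(\mathcal G)\cdot\dim^{+1}(\mathcal G^{(0)}).$$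

**Theorem 2.3.** For every étale principal $\mathcal G$,
$$\max\{\mathrm{dad}(\mathcal G),\dim_c(\mathcal G^{(0)})\}\le\mathrm{dim}_{\mathrm{diag}}\big(C_0(\mathcal G^{(0)})\subset\mathrm C^*_r(\mathcal G)\big)\le\mathrm{dad}(\mathcal G)+\dim_c(\mathcal G^{(0)}).$$

We have $\dim_c(\mathcal G^{(0)})\le\dim(\mathcal G^{(0)})$: given a finite open cover of a compact $C$, extend its members to open subsets of $\mathcal G^{(0)}$, add $\mathcal G^{(0)}\setminus C$, refine, and restrict to $C$. For the irrational rotation, Theorem 2.2 gives $\mathrm{dim}_{\mathrm{diag}}\le3$ and Theorem 2.3 gives $1\le\mathrm{dim}_{\mathrm{diag}}\le2$.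

## 3. Cutting a space without arrows, and where towers break

Suppose next that there are only units: $\mathcal G=X$. The clopen sets of Section 1 must be replaced by open sets, and their boundaries become the enemy. The facts we need come from Engelking, *Dimension Theory*, Chapter 1, and concern separable metrizable spaces: the subspace theorem ($\dim$ does not increase on subspaces); the sum theorem for finite unions of closed sets; the decomposition theorem ($\dim T\le a$ with $a\ge0$ implies $T=T'\cup T''$ with $\dim T'\le0$, $\dim T''\le a-1$); and the separation theorem (if $T'\subseteq M$ has $\dim T'\le0$ and $E,E'\subseteq M$ are disjoint closed sets, there are disjoint open $P\supseteq E$, $P'\supseteq E'$ with $T'\subseteq P\cup P'$).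

**Lemma 3.1 (boundaries in general position).** Let $M$ be compact metrizable, $E\subseteq O\subseteq M$ with $E$ compact and $O$ open, and $T\subseteq M$ closed with $\dim T\le a$, $a\ge0$. There is an open $P$ with $E\subseteq P\subseteq\overline P\subseteq O$ and $\dim(\partial P\cap T)\le a-1$.

*Proof.* Decompose $T=T'\cup T''$ and separate $E$ and $M\setminus O$ by disjoint open $P\supseteq E$, $P'\supseteq M\setminus O$ with $T'\subseteq P\cup P'$. As $P'$ is open and disjoint from $P$, $\overline P\cap P'=\emptyset$, so $\overline P\subseteq O$. Since $\partial P$ misses $P$ and $P'$, we get $\partial P\cap T\subseteq T''$; use the subspace theorem. $\square$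

**Example 3.2 (only units).** Let $X$ be compact metrizable, $0\le n$, $\dim X\le n$. Then $\mathrm{dim}_{\mathrm{diag}}(C(X)\subset C(X))\le n$. Given finite $\mathcal F\subseteq C(X)$ and $\varepsilon>0$, cover $X$ by finitely many open sets $S_i$ on which each $f\in\mathcal F$ varies by less than $\varepsilon$, and choose compact $E_i\subseteq S_i$ with $\bigcup_i E_i=X$. Put $T^{(n)}=X$. For $a=n,n-1,\dots,0$ use Lemma 3.1 to choose open $P_i^a$ with $E_i\subseteq P_i^a\subseteq\overline{P_i^a}\subseteq S_i$ and $\dim(\partial P_i^a\cap T^{(a)})\le a-1$; put $C_a=\bigcup_i\partial P_i^a$ and $T^{(a-1)}=T^{(a)}\cap C_a$, which has dimension $\le a-1$ by the sum theorem. At the end $\bigcap_{a=0}^nC_a=T^{(-1)}=\emptyset$. Off $C_a$, the set $j_a(u)=\{i:u\in P_i^a\}$ is a non-empty locally constant function of $u$, so $X\setminus C_a$ is the disjoint union of the open sets $\{j_a=J'\}$, on each of which $f\in\mathcal F$ varies by less than $\varepsilon$. These are towers of height one. Choose compact $M_a\subseteq X\setminus C_a$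 with $\bigcup_aM_a=X$, then $g_a\in C_c(X\setminus C_a,[0,1])$ with $g_a=1$ on $M_a$, and
$$h_a=g_a\prod_{j>a}(1-g_j),\qquad\sum_ah_a=1-\prod_a(1-g_a)=1.$$
With colour $a$ given by the maps $\Phi^{h_a}$ of the towers $\{j_a=J'\}$ and with $\psi$ given by evaluation at one point of each tower, $\|\varphi\psi(f)-f\|\le\varepsilon$. So $n+1$ colours suffice.

Now put arrows in. The sensible plan is to use $\mathrm{dad}$ to produce finitely many open relatively compact subgroupoids $H_i$ that carry the relevant arrows, and then to cover $H_i^{(0)}$ by towers of $H_i$, in $n+1$ colours. Here is the point at which it stops working.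

**Example 3.3 (no tower through a jump).** Let $\mathcal G=[0,1]\times(\text{pair groupoid of }\{1,2\})$ and let $H$ consist of all units and of the arrows over $[0,\frac12)$. $H$ is an open relatively compact subgroupoid. *No tower for $H$ contains the point $(\frac12,1)$.* Indeed, its $H$-orbit is a single point, so a tower $W$ containing it has only one level, $W=W_1$. As $W$ is open, it contains $(q,1)$ for some $q<\frac12$; as it is invariant, it contains $(q,2)$. So one orbit meets $W_1$ twice, a contradiction.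

In Section 1, compactness of $\mathcal G$ excluded this: $s(\mathcal G\setminus\bigcup B_l)$ was closed. For an open relatively compact $H$ the size of orbits jumps at the edge. Passing to another subgroupoid does not remove the edge. Suppose we only need the arrows over $[0,\frac14]$, and let $K$ consist of the units and of the arrows over an open set $O$ with $[0,\frac14]\subseteq O\subseteq[0,\frac12)$. As $[0,1]$ is connected, $O$ has a boundary point $q\notin O$, and the argument shows that $(q,1)$ lies in no tower for $K$.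

But the edge can be *moved*. With $O=[0,\frac12)$ towers break only over $\frac12$, with $O=[0,\frac13)$ only over $\frac13$, and no point is bad for both. This suggests the plan. Choose, inside $H$, nested open subgroupoids $K_0\subseteq K_1\subseteq\dots\subseteq K_n$, all containing the arrows we need, such that the set where the towers of $K_a$ break is a finite union of boundaries, *transported along arrows*, and bring these $n+1$ "cut sets" into general position as in Example 3.2, so that no point is in all of them. The nesting is needed for the functions $h_a=g_a\prod_{j>a}(1-g_j)$: if $g_j$ is $K_j$-invariant, then $h_a$ is $K_a$-invariant because $K_a\subseteq K_j$. Two technical points remain: the cut sets have to be controlled by paths of bounded length, and the dimension theory needs a metrizable space, while $\mathcal G^{(0)}$ is arbitrary.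

## 4. Almost invariant functions

This section converts $\mathrm{dad}$ into functions that hardly change along the arrows in a given compact set. For $W\subseteq\mathcal G$ and $U\subseteq\mathcal G^{(0)}$ write $W\cdot U=r(W\cap s^{-1}(U))$.

**Lemma 4.1.** Let $\mathrm{dad}(\mathcal G)\le d<\infty$, $L\subseteq\mathcal G$ compact with $L=L^{-1}$ and $s(L)\subseteq L$, and $\varepsilon>0$. There are $q_0,\dots,q_d\in C_c(\mathcal G^{(0)},[0,1])$ and open relatively compact subgroupoids $H_0,\dots,H_d$ with

* (a) $|q_i(s(\gamma))-q_i(r(\gamma))|\le\varepsilon$ for $\gamma\in L$;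
* (b) $\mathrm{supp}\,q_i\subseteq H_i^{(0)}$ and $L\cap\mathcal G|_{H_i^{(0)}}\subseteq H_i$;
* (c) $\max_iq_i=1$ on $s(L)$.

*Proof.* **Step 1: thicken $L$ and apply the definition.** Take $W_0\supseteq L$ open and relatively compact and $W=W_0\cup W_0^{-1}\cup s(W_0)\cup r(W_0)$. This is open and relatively compact, $W=W^{-1}$, $s(W)\subseteq W$, $r(W)=s(W)$. Put $W^0=s(W)$. All $W^j$ are open, relatively compact and symmetric, and $W^j\subseteq W^{j+1}$, because we may multiply by units of $s(W)\subseteq W$. Let $t\ge1$ be an integer with $1/t\le\varepsilon$, and apply the definition of $\mathrm{dad}$ to $W^{2t-1}$. We get open $U_0,\dots,U_d$ covering $s(W)$, which we intersect with $s(W)$, such that $H_i'=\langle W^{2t-1}\cap\mathcal G|_{U_i}\rangle$ is relatively compact. Choose compact $Y_i\subseteq U_i$ with $s(L)\subseteq\bigcup_iY_i$.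

**Step 2: build $q_i$ as an average of functions spreading outward.** Fix $i$. Note $W\cdot(W^j\cdot U_i)= W^{j+1}\cdot U_i\supseteq W^j\cdot U_i$, and these sets are open. Choose $c_0\in C_c(U_i,[0,1])$ with $c_0=1$ on $Y_i$, and $C_0=\mathrm{supp}\,c_0$. Given $C_j=\mathrm{supp}\,c_j\subseteq W^j\cdot U_i$, the set $C_j\cup L\cdot C_j$ is a compact subset of $W^{j+1}\cdot U_i$; choose $c_{j+1}\in C_c(W^{j+1}\cdot U_i,[0,1])$ equal to $1$ on it. Then $C_j\subseteq C_{j+1}$. Put $q_i=\frac1t\sum_{j=0}^{t-1}c_j$. On $Y_i$ all $c_j$ are $1$, so $q_i=1$ there; this gives (c).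

**Step 3: almost invariance.** Let $\gamma\in L$, $x=s(\gamma)$, $y=r(\gamma)$. If $c_j(x)=0$ for all $j<t$, then $q_i(x)=0\le q_i(y)$. Otherwise let $j$ be least with $c_j(x)>0$. Then $q_i(x)\le(t-j)/t$. As $x\in C_j$, we have $y\in L\cdot C_j$, so $c_{j+1}(y)=1$, and then $y\in C_{j+1}\subseteq C_{j'-1}$ gives $c_{j'}(y)=1$ for all $j'>j+1$ as well. So $q_i(y)\ge(t-1-j)/t$. In all cases $q_i(x)-q_i(y)\le1/t\le\varepsilon$. Applying this to $\gamma^{-1}\in L$ gives (a).

**Step 4: the subgroupoid.** Let $U_i^+=W^{t-1}\cdot U_i$, so $\mathrm{supp}\,q_i\subseteq C_{t-1}\subseteq U_i^+\subseteq s(W)\subseteq W$, and let $H_i=\langle W\cap\mathcal G|_{U_i^+}\rangle$. It is open, being a union of products of an open symmetric set, and its unit space is $U_i^+$; (b) is clear since $L\subseteq W$. To see that it is relatively compact, let $\gamma=\gamma_1\cdots\gamma_l$ with $\gamma_k\in W\cap\mathcal G|_{U_i^+}$. Choose $\alpha_0,\dots,\alpha_l\in W^{t-1}$ with sources in $U_i$, $r(\alpha_0)=r(\gamma_1)$, $r(\alpha_k)=s(\gamma_k)$.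 Then $\alpha_{k-1}^{-1}\gamma_k\alpha_k\in W^{2t-1}\cap\mathcal G|_{U_i}$, so $\alpha_0^{-1}\gamma\alpha_l\in H_i'$ and $\gamma\in W^{t-1}H_i'W^{t-1}$, which is relatively compact. $\square$

## 5. Cut sets in general position

The next proposition is the heart of the matter. For Theorem 2.2 take $\prec$ to be the empty relation: then (B5) is void and every $C^+$ below equals $C$. The order is used only for Theorem 2.3.

**Proposition 5.1.** Let $n=\dim_c(\mathcal G^{(0)})<\infty$. Let $\Sigma$ be a finite set with a strict partial order $\prec$, $L\subseteq\mathcal G$ compact with $L=L^{-1}$, $\mathcal F\subseteq C_c(\mathcal G)$ finite, $\varepsilon>0$. For $\sigma\in\Sigma$ let $v_\sigma\in C_c(\mathcal G^{(0)},[0,1])$ and let $H_\sigma$ be an open relatively compact subgroupoid with $\mathrm{supp}\,v_\sigma\subseteq H_\sigma^{(0)}$ and $L_\sigma:=L\cap\mathcal G|_{\mathrm{supp}\,v_\sigma}\subseteq H_\sigma$. Then for $\sigma\in\Sigma$, $0\le a\le n$ there are open subgroupoids $K_{\sigma,a}\subseteq H_\sigma$ and continuous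 $h_{\sigma,a}:\mathcal G^{(0)}\to[0,1]$ such that

* (B1) $L_\sigma\subseteq K_{\sigma,a}$, and $h_{\sigma,a}$ is $K_{\sigma,a}$-invariant;
* (B2) $\sum_ah_{\sigma,a}\le1$, with equality on $\mathrm{supp}\,v_\sigma$;
* (B3) $\mathrm{supp}\,h_{\sigma,a}$ is compact and contained in the union of finitely many pairwise disjoint towers $W^t=\bigsqcup_lW^t_l$ for $K_{\sigma,a}$;
* (B4) if $\gamma,\gamma'\in K_{\sigma,a}$ have sources in one $W^t_{l'}$ and ranges in one $W^t_l$, then $|f(\gamma)-f(\gamma')|<\varepsilon$ for $f\in\mathcal F$; and $|v_\sigma(x)-v_\sigma(x')|<\varepsilon$ for $x,x'\in W^t_l$;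
* (B5) if $\sigma\prec\tau$ and $0\le a<j\le n$, then $h_{\sigma,a}h_{\tau,j}=0$.

*Proof.* Put $Q=\bigcup_\sigma\overline{H_\sigma}$ and $X=\bigcup_\sigma\overline{H_\sigma^{(0)}}$. If $X=\emptyset$, all $v_\sigma$ vanish and all $L_\sigma$ are empty; take $K_{\sigma,a}=\emptyset$ and $h_{\sigma,a}=0$. So let $X\ne\emptyset$.

**Step 1 (bisections).** *Purpose: to describe the arrows in $L_\sigma$ by finitely many partial homeomorphisms, encoded by linear maps on $C(X)$.* $Q$ and $X$ are compact, $\dim X\le n$, and $s(Q)\cup r(Q)\subseteq X$. Each $H_\sigma^{(0)}=H_\sigma\cap\mathcal G^{(0)}$ is open in $\mathcal G^{(0)}$ and in $X$. As $Q$ is covered by finitely many open bisections, there is $N\ge1$ with $|s^{-1}(x)\cap H_\sigma|\le N$ for all $x,\sigma$; so all $H_\sigma$-orbits have at most $N$ points.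

Choose $\theta_\sigma\in C_c(H_\sigma^{(0)},[0,1])$ with $\theta_\sigma=1$ on $\mathrm{supp}\,v_\sigma$. The set $L_\sigma\subseteq H_\sigma$ is compact, and sources and ranges of its arrows lie in $\mathrm{supp}\,v_\sigma$. So there are finitely many $b_i\in C_c(\mathcal G)$, $b_i\ge0$ ($i\in I_\sigma$), each with compact support in an open bisection $D_i'\subseteq H_\sigma$ with $s(D_i')\cup r(D_i')\subseteq\{\theta_\sigma>\frac12\}$, such that the open bisections $D_i=\{b_i>0\}$ cover $L_\sigma$. Let $\beta_i:s(D_i)\to r(D_i)$, $s(\gamma)\mapsto r(\gamma)$, a homeomorphism, and let $b_i^s=b_i\circ(s|_{D_i'})^{-1}$, $b_i^r=b_i\circ(r|_{D_i'})^{-1}$, extended by $0$; so $s(D_i)=\{b_i^s>0\}$ and $r(D_i)=\{b_i^r>0\}$. Then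
$$\Lambda_i(c)=b_i^s\cdot(c\circ\beta_i),\qquad\Lambda_i'(c)=b_i^r\cdot(c\circ\beta_i^{-1}),$$
extended by $0$, are bounded linear maps $C(X)\to C(X)$: $\beta_i$ extends to the homeomorphism $s(D_i')\to r(D_i')$ of open subsets of $X$, and $b_i^s$ has compact support in $s(D_i')$; similarly for $\Lambda_i'$.

**Step 2 (control functions).** *Purpose: to find finitely many functions on $X$ that detect non-units and changes of $f\in\mathcal F$.* On the compact set $Q\setminus\mathcal G^{(0)}$ we have $r(\gamma)\ne s(\gamma)$. The set of $(\gamma,\gamma')\in Q\times Q$ with $|f(\gamma)-f(\gamma')|\ge\varepsilon$ for some $f\in\mathcal F$ is compact, and on it $(s(\gamma),r(\gamma))\ne(s(\gamma'),r(\gamma'))$ by principality. Since $C(X)$ separates points, compactness yields a finite $\mathcal C_0\subseteq C(X)$, containing all $v_\sigma|_X$, and $0<\eta\le\varepsilon$ with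
$$\max_{c\in\mathcal C_0}|c(r(\gamma))-c(s(\gamma))|\ge\eta\quad\text{on }Q\setminus\mathcal G^{(0)},\tag{4}$$
$$\max_{c\in\mathcal C_0}\max\{|c(s(\gamma))-c(s(\gamma'))|,\ |c(r(\gamma))-c(r(\gamma'))|\}\ge\eta\quad\text{on the second set.}\tag{5}$$

**Step 3 (a metrizable model).** *Purpose: to replace $X$ by a compact metrizable $M$ with $\dim M\le n$ to which the $\beta_i$ descend, so that Lemma 3.1 applies.* We construct a separable unital $\mathrm C^*$-subalgebra $\mathcal C\subseteq C(X)$ that contains $\mathcal C_0$ and all $\theta_\sigma|_X,b_i^s|_X,b_i^r|_X$, is mapped into itself by all $\Lambda_i,\Lambda_i'$, and satisfies $\mathcal C\cong C(M)$ with $\dim M\le n$.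

Start with a countable $\mathcal S_0\subseteq C(X)$ containing the listed functions. Given a countable $\mathcal S_j$, let $\mathcal S_{j+1}\supseteq\mathcal S_j$ be countable and contain

* the $*$-algebra over $\mathbb Q(\sqrt{-1})$ generated by $\mathcal S_j\cup\{1\}$;
* all $\Lambda_i(f),\Lambda_i'(f)$ and $(|f|-q)_+$ for $f\in\mathcal S_j$ and rational $q>0$;
* for each finite subset of $\mathcal S_j$ whose cozero sets cover $X$, finitely many functions whose cozero sets cover $X$, refine this cover, and have order $\le n+1$.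

The last item is possible: since $\dim X\le n$, there is a finite open refinement of order $\le n+1$, and the functions of a subordinate partition of unity do the job. Let $\mathcal S=\bigcup_j\mathcal S_j$ and $\mathcal C=\overline{\mathcal S}=C(M)$, with induced continuous surjection $p:X\to M$. Then $M$ is compact and metrizable, as $\mathcal C$ is separable, and $\mathcal C$ is invariant under the bounded maps $\Lambda_i,\Lambda_i'$. For $c\in\mathcal C$ write $c=\bar c\circ p$.

*$\dim M\le n$.* The cozero sets $\{\bar f\ne0\}$, $f\in\mathcal S$, form a base of $M$: if $u\in O$ with $O$ open, take $g\in C(M,[0,1])$ with $g(u)=1$, $g=0$ off $O$, and $f\in\mathcal S$ with $\|\bar f-g\|<\frac14$; the function $(|\bar f|-\frac12)_+$ is non-zero at $u$ and vanishes off $O$, and $(|f|-\frac12)_+\in\mathcal S$. So every finite open cover of $M$ is refined by a finite cover by such cozero sets. The functions involved lie in one $\mathcal S_j$, their cozero sets in $X$ are the preimages under $p$ and cover $X$, so $\mathcal S_{j+1}$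 contains functions giving a refinement of order $\le n+1$ in $X$. As $p$ is surjective, the corresponding cozero sets in $M$ cover $M$, refine the given cover, and have order $\le n+1$.

*The $\beta_i$ descend.* For $i\in I_\sigma$ let $S_i=\{\bar b_i^s>0\}$, $R_i=\{\bar b_i^r>0\}$; these are open with $s(D_i)=p^{-1}(S_i)$, $r(D_i)=p^{-1}(R_i)$. If $x,x'\in s(D_i)$ and $p(x)=p(x')$, then for every $c\in\mathcal C$ we have $\Lambda_i(c)(x)=\Lambda_i(c)(x')$ and $b_i^s(x)=b_i^s(x')>0$, hence $c(\beta_ix)=c(\beta_ix')$; so $p(\beta_ix)=p(\beta_ix')$. Thus there is $\bar\beta_i:S_i\to R_i$ with $\bar\beta_i\circ p=p\circ\beta_i$ on $s(D_i)$. It is continuous since $\bar c\circ\bar\beta_i=\overline{\Lambda_i(c)}/\bar b_i^s$ for all $c\in\mathcal C$. The same argument with $\Lambda_i'$ gives a continuous map $R_i\to S_i$ induced by $\beta_i^{-1}$, which is its inverse. So $\bar\beta_i$ is a homeomorphism.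

*Small sets.* Call $V\subseteq M$ *small* if $|\bar c(u)-\bar c(u')|<\eta$ for all $u,u'\in V$, $c\in\mathcal C_0$. By (4) and (5):

* (S1) If $V$ is small, $\gamma\in\bigcup_\sigma H_\sigma$ and $s(\gamma),r(\gamma)\in p^{-1}(V)$, then $\gamma$ is a unit. With $V$ a point: $p(s(\gamma))\ne p(r(\gamma))$ for every non-unit $\gamma\in\bigcup_\sigma H_\sigma$.
* (S2) If $V,V'$ are small and $\gamma,\gamma'\in\bigcup_\sigma H_\sigma$ have sources in $p^{-1}(V)$ and ranges in $p^{-1}(V')$, then $|f(\gamma)-f(\gamma')|<\varepsilon$ for $f\in\mathcal F$. Also $|v_\sigma(x)-v_\sigma(x')|<\eta\le\varepsilon$ for $x,x'\in p^{-1}(V)$.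

**Step 4 (cut sets and towers for one family of generators).** *Purpose: to show that a choice of open sets $P_i$ determines a subgroupoid $K(P)$ whose towers exist off a compact cut set $C(P)$ that is described by paths of length at most $N$.*

*Generators.* Cover the compact set $\{\bar\theta_\sigma\ge\frac12\}\subseteq M$ by finitely many small open sets $S_i\subseteq\{\bar\theta_\sigma>\frac14\}$ ($i\in J_\sigma$), and for these put $R_i=S_i$, $\bar\beta_i=\mathrm{id}$, $D_i=p^{-1}(S_i)$, $\beta_i=\mathrm{id}$. Then $D_i$ is open in $X$ and contained in $H_\sigma^{(0)}$, hence open in $\mathcal G^{(0)}$. Let $\Gamma_\sigma=I_\sigma\sqcup J_\sigma$. Choose compact $E_i\subseteq S_i$ as follows: for $i\in J_\sigma$ such that $\bigcup_{i\in J_\sigma}E_i=\{\bar\theta_\sigma\ge\frac12\}$; for $i\in I_\sigma$ choose compact $L_{\sigma,i}\subseteq D_i$ with $L_\sigma=\bigcup_{i\in I_\sigma}L_{\sigma,i}$ and put $E_i=p(s(L_{\sigma,i}))$. For $i\in I_\sigma$ we have $S_i\cup R_i\subseteq\{\bar\theta_\sigma>\frac12\}$.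

*Paths.* Fix $\sigma$ and a family $P=(P_i)_{i\in\Gamma_\sigma}$ of open sets with $E_i\subseteq P_i$, $\overline{P_i}\subseteq S_i$. Letters are $e=(i,\pm)$. Put $\bar\beta_{(i,+)}=\bar\beta_i$, $\bar\beta_{(i,-)}=\bar\beta_i^{-1}$, $\mathrm{dom}_{(i,+)}=P_i$, $\mathrm{dom}_{(i,-)}=\bar\beta_i(P_i)$, with closures $\overline{\mathrm{dom}}_{(i,+)}=\overline{P_i}$ and $\overline{\mathrm{dom}}_{(i,-)}=\bar\beta_i(\overline{P_i})$. An *open* (resp. *closed*) *$P$-path* from $u_0$ with word $w=(e_1,\dots,e_l)$, $l\ge0$, is a sequence $u_0,\dots,u_l$ in $M$ with $u_{k-1}\in\mathrm{dom}_{e_k}$ (resp. $\overline{\mathrm{dom}}_{e_k}$) and $u_k=\bar\beta_{e_k}(u_{k-1})$. It is determined by $u_0$ and $w$. Let $P_w$ and $F_w$ be the sets of starting points of open and of closed paths with word $w$; $P_w$ is open, $F_w$ is compact, $P_w\subseteq F_w$, and both equal $M$ for the empty word. The end point map $\bar\beta_w:F_w\to M$ is continuous and injective, hence a homeomorphism onto its compact image. Reverses and concatenations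 of open (closed) paths are open (closed) paths.

A closed path from $u_0$ lifts, for each $x_0\in p^{-1}(u_0)$, to points $x_k$ of the $H_\sigma$-orbit of $x_0$ with $p(x_k)=u_k$, since $p^{-1}(S_i)=s(D_i)$, $p^{-1}(R_i)=r(D_i)$ and $D_i\subseteq H_\sigma$. So a closed path visits at most $N$ distinct points, and deleting loops gives:

* (LR) A point reached from $u_0$ by a closed (open) path is reached by a closed (open) path of length $\le N-1$.

*Cut set.* Let
$$C=C(P)=\bigcup_{1\le|w|\le N}(F_w\setminus P_w),$$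
a compact set: the points from which some short path touches a boundary.

* (C1) If a closed path starts at $u_0\notin C$, it is an open path and avoids $C$.

Suppose $u_k\in\overline{\mathrm{dom}}_{e_{k+1}}\setminus\mathrm{dom}_{e_{k+1}}$ for some $k$. Go from $u_0$ to $u_k$ by a closed path of length $\le N-1$ and append $e_{k+1}$. The resulting word $w$ has $1\le|w|\le N$ and $u_0\in F_w\setminus P_w\subseteq C$, a contradiction. So the path is open. If $u_k\in F_w\setminus P_w$ for some $w$ with $1\le|w|\le N$, concatenation gives a closed path from $u_0$ which is not open, contradicting what was just shown. This proves (C1). By reversal, $C$ is *invariant under closed paths*: if one point of a closed path lies in $C$, all do.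

*Groupoid.* Let $\Omega=\bigcup_{i\in J_\sigma}P_i$. It contains $\{\bar\theta_\sigma\ge\frac12\}$, hence all $P_i$ and $\bar\beta_i(P_i)$, and $p^{-1}(\Omega)\subseteq H_\sigma^{(0)}$ is open in $\mathcal G^{(0)}$. Let $K=K(P)$ be the subgroupoid generated by the open bisections $B_i=D_i\cap s^{-1}(p^{-1}(P_i))$, $i\in\Gamma_\sigma$. It is open, $K\subseteq H_\sigma$, and $K^{(0)}=p^{-1}(\Omega)$, since $B_i$ has source $p^{-1}(P_i)$ and range $p^{-1}(\bar\beta_i(P_i))$. Moreover $L_\sigma\subseteq K$: if $\gamma\in L_{\sigma,i}$, then $p(s(\gamma))\in E_i\subseteq P_i$, so $\gamma\in B_i$. For $x\in K^{(0)}$ let $[p(x)]$ be the set of points reachable from $p(x)$ by open paths. The points of the $K$-orbit of $x$ are exactly the end points of lifts of open paths starting at $x$, so $p$ maps the orbit onto $[p(x)]$, and injectively by (S1).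

*Towers.* Let $C^+\supseteq C$ be closed and invariant under closed $P$-paths. If $u\in\Omega\setminus C^+$, then $[u]\subseteq\Omega\setminus C^+$. For $u\in\Omega\setminus C^+$ let $j(u)=\{i\in J_\sigma:u\in P_i\}\ne\emptyset$. If $u_1,u_2\in[u]$ and $i\in j(u_1)\cap j(u_2)$, lift $u_1,u_2$ to points $x_1,x_2$ of one $K$-orbit; the arrow of $K$ from $x_1$ to $x_2$ has source and range in $p^{-1}(P_i)$, and $P_i\subseteq S_i$ is small, so by (S1) it is a unit and $u_1=u_2$. So distinct points of $[u]$ have distinct values of $j$.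

For $1\le|w|\le N$ we have $F_w\setminus P_w\subseteq C^+$, so $P_w\setminus C^+=F_w\setminus C^+$ is clopen in $M\setminus C^+$. Words of length one show that $j$ is locally constant on $\Omega\setminus C^+$. Then so is the *type*
$$\mathfrak t(u)=\{j(u'):u'\in[u]\}=\{j(\bar\beta_w(u)):|w|\le N-1,\ u\in P_w\}$$
(equality by (LR)): there are finitely many words, membership in $P_w$ is locally constant off $C^+$, and on $P_w\cap(\Omega\setminus C^+)$ the continuous map $\bar\beta_w$ has values in $\Omega\setminus C^+$, where $j$ is locally constant. The type takes finitely many values and is constant on each $[u]$. For a value $\mathfrak t$ and $J'\in\mathfrak t$ put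
$$V^{\mathfrak t}_{J'}=\{u\in\Omega\setminus C^+:\mathfrak t(u)=\mathfrak t,\ j(u)=J'\},\quad W^{\mathfrak t}_{J'}=p^{-1}(V^{\mathfrak t}_{J'}),\quad W^{\mathfrak t}=\bigsqcup_{J'\in\mathfrak t}W^{\mathfrak t}_{J'}.$$
These are open, $V^{\mathfrak t}_{J'}$ is small (it lies in $P_i$ for $i\in J'$), $W^{\mathfrak t}$ is $K$-invariant, and every $K$-orbit in $W^{\mathfrak t}$ meets every $W^{\mathfrak t}_{J'}$ exactly once, since the orbit of $x$ is in bijection with $[p(x)]$, whose points have distinct $j$-values, which together form $\mathfrak t$. So each $W^{\mathfrak t}$ is a tower for $K$, and $p^{-1}(\Omega\setminus C^+)=\bigsqcup_{\mathfrak t}W^{\mathfrak t}$.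

* (INV) For compact $A_0\subseteq p^{-1}(\Omega\setminus C^+)$ there is a $K$-invariant continuous $g:\mathcal G^{(0)}\to[0,1]$ with compact support in $p^{-1}(\Omega\setminus C^+)$ and $g=1$ on $A_0$.

Fix $\mathfrak t$ and $J_0\in\mathfrak t$. By Lemma 1.1(a), the arrows of $K$ from $W^{\mathfrak t}_{J'}$ to $W^{\mathfrak t}_{J_0}$ form an open bisection and give a homeomorphism $\kappa_{J'}:W^{\mathfrak t}_{J'}\to W^{\mathfrak t}_{J_0}$. The sets $A_0\cap W^{\mathfrak t}_{J'}$ are compact, being clopen in $A_0$. Choose $c\in C_c(W^{\mathfrak t}_{J_0},[0,1])$ equal to $1$ on $\bigcup_{J'}\kappa_{J'}(A_0\cap W^{\mathfrak t}_{J'})$ and set $g=c\circ\kappa_{J'}$ on $W^{\mathfrak t}_{J'}$. Do this for all $\mathfrak t$ and put $g=0$ elsewhere. Points of one orbit in $W^{\mathfrak t}$ have the same image in $W_{J_0}^{\mathfrak t}$, so $g$ is $K$-invariant.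

**Step 5 (choice of the cuts).** *Purpose: to choose $n+1$ nested families whose cut sets have no common point.* For every $\sigma$ choose first open $P_i^{\sigma,n+1}$ with $E_i\subseteq P_i^{\sigma,n+1}$, $\overline{P_i^{\sigma,n+1}}\subseteq S_i$. Let $T^{(n)}=M$. We treat $a=n,n-1,\dots,0$. At stage $a$ we have a closed set $T^{(a)}$ with $\dim T^{(a)}\le a$ and families $P^{\sigma,a+1}$. For closed $B\subseteq M$ let
$$\mathrm{Sat}(B)=\bigcup_\sigma\bigcup_{|w|\le N}\bar\beta_w(B\cap F_w),$$
formed with closed $P^{\sigma,a+1}$-paths. It contains $B$ (empty word), and it is a finite union of compact sets homeomorphic to closed subsets of $B$; so $\dim\mathrm{Sat}(B)\le\dim B$. Put $T_0=T^{(a)}$, $T_{k+1}=\mathrm{Sat}(T_k)$, $T_*=T_{|\Sigma|+1}$. Then $\dim T_*\le a$. By Lemma 3.1 choose open $P_i^{\sigma,a}$ with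
$$E_i\subseteq P_i^{\sigma,a}\subseteq\overline{P_i^{\sigma,a}}\subseteq P_i^{\sigma,a+1},\qquad\dim(\partial P_i^{\sigma,a}\cap T_*)\le a-1.\tag{6}$$
Let $K_{\sigma,a},\Omega_{\sigma,a},C_{\sigma,a}$ be the objects of Step 4 for $P^{\sigma,a}$. Define, recursively along $\prec$,
$$C^+_{\sigma,a}=C_{\sigma,a}\cup\bigcup_{\rho\prec\sigma}\ \bigcup_{|w|\le N-1}\bar\beta_w(C^+_{\rho,a}\cap F_w)\qquad\text{(closed }P^{\sigma,a}\text{-paths)}.$$
These sets are compact. They are invariant under closed $P^{\sigma,a}$-paths: $C_{\sigma,a}$ is, and by (LR) the rest is the set of all points reachable by closed $P^{\sigma,a}$-paths from $\bigcup_{\rho\prec\sigma}C^+_{\rho,a}$. The empty word gives $C^+_{\rho,a}\subseteq C^+_{\sigma,a}$ for $\rho\prec\sigma$. Put $\hat C_a=\bigcup_\sigma C^+_{\sigma,a}$ and $T^{(a-1)}=T^{(a)}\cap\hat C_a$.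

*Claim: $\dim T^{(a-1)}\le a-1$.* Let $u\in T^{(a)}\cap C^+_{\sigma,a}$. Unravelling the recursion, there are a chain $\sigma_0\prec\dots\prec\sigma_k=\sigma$, $k\le|\Sigma|-1$, and $u'\in C_{\sigma_0,a}$ such that $u$ is obtained from $u'$ by closed $P^{\sigma_1,a}$-, then …, then $P^{\sigma_k,a}$-paths of lengths $\le N$. By (6) these are also closed $P^{\sigma_1,a+1}$-, …, $P^{\sigma_k,a+1}$-paths. Reversing them, starting from $u\in T_0$, we get $u'\in T_k\subseteq T_{|\Sigma|-1}$. Now $u'\in F_w\setminus P_w$ for some $P^{\sigma_0,a}$-word with $1\le|w|\le N$. So on the closed path $u'=u_0,u_1,\dots$ with word $w$ there is an index $k'$ with $u_{k'}\in\overline{\mathrm{dom}}_{e_{k'+1}}\setminus\mathrm{dom}_{e_{k'+1}}$. If $e_{k'+1}=(i,+)$, then $u'':=u_{k'}\in\overline{P_i^{\sigma_0,a}}\setminus P_i^{\sigma_0,a}=\partial P_i^{\sigma_0,a}$. If $e_{k'+1}=(i,-)$, then $u_{k'}\in\bar\beta_i(\overline{P_i^{\sigma_0,a}})\setminus\bar\beta_i(P_i^{\sigma_0,a})$, so $u'':=u_{k'+1}=\bar\beta_i^{-1}(u_{k'})\in\partial P_i^{\sigma_0,a}$.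 In both cases $u''$ is reached from $u'$ by a closed path of length $\le N$, so $u''\in\mathrm{Sat}(T_{|\Sigma|-1})\subseteq T_*$. Going back from $u''$ to $u'$ and on to $u$, we have $u=\chi(u'')$, where $\chi$ belongs to a finite set of injective continuous maps with compact domains, namely compositions of at most $|\Sigma|$ maps $\bar\beta_w$ with $|w|\le N$. Thus $T^{(a-1)}$ is contained in the finite union of the compact sets $\chi(\mathrm{dom}\,\chi\cap\partial P_i^{\sigma_0,a}\cap T_*)$, each of dimension $\le a-1$ by (6). The claim follows from the sum and subspace theorems.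

After stage $0$ we have $\dim T^{(-1)}\le-1$, that is,
$$\bigcap_{a=0}^n\hat C_a=\emptyset.\tag{7}$$
By (6) also $K_{\sigma,a}\subseteq K_{\sigma,a+1}$ and $\Omega_{\sigma,a}\subseteq\Omega_{\sigma,a+1}$ for $a<n$.

**Step 6 (the functions).** *Purpose: to turn the towers into functions with (B1)–(B5).* By (7) the open sets $M\setminus\hat C_a$ cover $M$; choose compact $M_a\subseteq M\setminus\hat C_a$ with $\bigcup_aM_a=M$. Treat the $\sigma\in\Sigma$ in an order in which $\tau$ comes before $\sigma$ whenever $\sigma\prec\tau$, and for each $\sigma$ treat $a=0,1,\dots,n$ in this order. Using (INV) with $P=P^{\sigma,a}$ and $C^+=C^+_{\sigma,a}$, choose a $K_{\sigma,a}$-invariant $g_{\sigma,a}$ with compact support in $p^{-1}(\Omega_{\sigma,a}\setminus C^+_{\sigma,a})$ which equals $1$ on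
$$A_{\sigma,a}=\big(\mathrm{supp}\,v_\sigma\cap p^{-1}(M_a)\big)\cup\bigcup_{\tau\succ\sigma}\ \bigcup_{a'<a}\big(\mathrm{supp}\,g_{\tau,a}\cap\mathrm{supp}\,g_{\sigma,a'}\big).$$
This is allowed: $A_{\sigma,a}$ is compact, and it lies in $p^{-1}(\Omega_{\sigma,a}\setminus C^+_{\sigma,a})$ for the following reasons. First, $p(\mathrm{supp}\,v_\sigma)\subseteq\{\bar\theta_\sigma\ge\frac12\}\subseteq\Omega_{\sigma,a}$, and $M_a\cap\hat C_a=\emptyset$. Second, $\mathrm{supp}\,g_{\sigma,a'}\subseteq p^{-1}(\Omega_{\sigma,a'})\subseteq p^{-1}(\Omega_{\sigma,a})$, and $\mathrm{supp}\,g_{\tau,a}$ avoids $p^{-1}(C^+_{\tau,a})\supseteq p^{-1}(C^+_{\sigma,a})$. Put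
$$h_{\sigma,a}=g_{\sigma,a}\prod_{j>a}(1-g_{\sigma,j}).$$

(B1): for $j\ge a$, $g_{\sigma,j}$ is $K_{\sigma,j}$-invariant and $K_{\sigma,a}\subseteq K_{\sigma,j}$, so $h_{\sigma,a}$ is $K_{\sigma,a}$-invariant; $L_\sigma\subseteq K_{\sigma,a}$ by Step 4. (B2): $\sum_ah_{\sigma,a}=1-\prod_a(1-g_{\sigma,a})\le1$, and each $x\in\mathrm{supp}\,v_\sigma$ lies in some $p^{-1}(M_a)$, where $g_{\sigma,a}(x)=1$. (B3): $\mathrm{supp}\,h_{\sigma,a}\subseteq\mathrm{supp}\,g_{\sigma,a}\subseteq\bigsqcup_{\mathfrak t}W^{\mathfrak t}$; index the towers by $t$ and their levels by $l$. (B4): the levels are preimages of small sets, so (S2) applies. (B5): let $\sigma\prec\tau$, $a<j$. The product $h_{\sigma,a}h_{\tau,j}$ has the factor $g_{\sigma,a}(1-g_{\sigma,j})g_{\tau,j}$, and $g_{\sigma,j}=1$ on $\mathrm{supp}\,g_{\tau,j}\cap\mathrm{supp}\,g_{\sigma,a}\subseteq A_{\sigma,j}$. $\square$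

## 6. From weighted towers to approximations

The approximation is now built as in Proposition 1.2, with weights $h_{\sigma,a}$ in $\varphi$ and $v_\sigma$ in $\psi$.

**Proposition 6.1.** In the situation of Proposition 5.1 assume moreover that all $f\in\mathcal F$ are supported in $L$, that $|v_\sigma(s(\gamma))-v_\sigma(r(\gamma))|\le\varepsilon$ for $\gamma\in L$, and that $1-\varepsilon\le\sum_\sigma v_\sigma\le1$ on $s(L)$. Let $\chi:\Sigma\times\{0,\dots,n\}\to\{0,\dots,m\}$ be a map such that $h_{\sigma,a}h_{\tau,j}=0$ whenever $(\sigma,a)\ne(\tau,j)$ and $\chi(\sigma,a)=\chi(\tau,j)$. Then there are $F=F^{(0)}\oplus\dots\oplus F^{(m)}$, $\psi:A\to F$, $\varphi:F\to A$ satisfying 1, 3, 4, 5 of the definition of diagonal dimension (with $m$ in place of $d$), and for $f\in\mathcal F$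
$$\|\varphi\psi(f)-f\|\le2\kappa|\Sigma|(n+1)\,\varepsilon\,(1+2\|f\|_\infty)+\kappa\varepsilon\|f\|_\infty,\qquad\kappa:=\sup_x|s^{-1}(x)\cap L|<\infty.$$

*Proof.* **Step 1: the maps.** For each pair $(\sigma,a)$ take the towers $W^t$ of (B3), keeping only those with $W^t\cap\{h_{\sigma,a}>0\}\ne\emptyset$. For a kept tower of height $k_t$ fix an orbit $x_l\in W^t_l$ with arrows $\gamma_{ll'}\in K_{\sigma,a}$ from $x_{l'}$ to $x_l$, put $F_t=M_{k_t}$, let $\psi_t=\Psi$ be the map of Lemma 1.1(e) with $v=v_\sigma$, and $\varphi_t=\Phi^{h}$ with $h=h_{\sigma,a}$; this is defined since $\mathrm{supp}\,h$ is compact and contained in a disjoint union of towers, so $\mathrm{supp}\,h\cap W^t$ is compact. Let $F^{(k)}$ be the sum of the $F_t$ over all kept towers of pairs of colour $\chi(\sigma,a)=k$, and $\psi=\bigoplus\psi_t$, $\varphi=\sum\varphi_t$. For different towers of one colour the sets $\{h_{\sigma,a}>0\}\cap W^t$ are disjoint: for the same pair because the towers are disjoint, for different pairs by the hypothesis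 on $\chi$. By Lemma 1.1(d) the images of the $\varphi_t$ of one colour are orthogonal, so $\varphi|_{F^{(k)}}$ has order zero; it is contractive because $\varphi|_{F^{(k)}}(1)=\sum h1_{W^t}$ is a sum of functions $\le1$ with disjoint open supports. With Lemma 1.1(c),(e), conditions 1, 3, 4, 5 hold.

**Step 2: pointwise estimate for one pair.** Fix $f\in\mathcal F$, $(\sigma,a)$, and write $h=h_{\sigma,a}$, $v=v_\sigma$, $K=K_{\sigma,a}$. Let $f'=\sum_t\varphi_t\psi_t(f)$, over the kept towers of $(\sigma,a)$, and $f''(\gamma)=f(\gamma)h(s(\gamma))v(s(\gamma))$. Both lie in $C_c(\mathcal G)$. We show $|f'-f''|\le\varepsilon(1+2\|f\|_\infty)$ everywhere.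

* Let $\gamma\in B^t_{ll'}\cap L$. Then $f'(\gamma)=h(s(\gamma))v(x_l)^{1/2}v(x_{l'})^{1/2}f(\gamma_{ll'})$. By (B4), $|f(\gamma_{ll'})-f(\gamma)|<\varepsilon$, $|v(x_{l'})-v(s(\gamma))|<\varepsilon$ and $|v(x_l)-v(r(\gamma))|<\varepsilon$; as $\gamma\in L$, $|v(x_l)-v(s(\gamma))|\le2\varepsilon$. The geometric mean of $v(x_l)$ and $v(x_{l'})$ lies between them, so it is within $2\varepsilon$ of $v(s(\gamma))$. Hence $|f'-f''|(\gamma)\le\varepsilon+2\varepsilon\|f\|_\infty$.
* Let $\gamma\in B^t_{ll'}\setminus L$. Then $f(\gamma)=0$, $f''(\gamma)=0$ and $|f'(\gamma)|\le|f(\gamma_{ll'})|=|f(\gamma_{ll'})-f(\gamma)|<\varepsilon$.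
* Let $\gamma$ lie in no $B^t_{ll'}$ of a kept tower. Then $f'(\gamma)=0$. If $f''(\gamma)\ne0$, then $\gamma\in L$, $v(s(\gamma))>0$ and $h(s(\gamma))>0$. If also $v(r(\gamma))>0$, then $\gamma\in L_\sigma\subseteq K$ and $s(\gamma)$ lies in a kept invariant set $W^t$, so $\gamma\in B^t_{ll'}$ for some $l,l'$, a contradiction. So $v(r(\gamma))=0$, hence $v(s(\gamma))\le\varepsilon$ and $|f''(\gamma)|\le\varepsilon\|f\|_\infty$.

**Step 3: norm estimate.** On each source or range fibre $f''$ is non-zero at no more than $\kappa$ arrows, as $f$ is supported in $L=L^{-1}$. The same holds for $f'$: a source $x\in W^t_{l'}$ determines $t$ and $l'$; $f'(\gamma)\ne0$ with $\gamma\in B^t_{ll'}$ forces $\gamma_{ll'}\in L$; for given $l'$ at most $\kappa$ indices $l$ qualify, and $\gamma$ is determined by $x$ and $l$. For ranges argue symmetrically. By (3), $\|f'-f''\|\le2\kappa\varepsilon(1+2\|f\|_\infty)$. Denote the functions for $(\sigma,a)$ by $f'_{\sigma,a},f''_{\sigma,a}$. By (B2), $\sum_{\sigma,a}h_{\sigma,a}v_\sigma=\sum_\sigma v_\sigma$,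 which is within $\varepsilon$ of $1$ on $s(L)$, so $\|\sum_{\sigma,a}f''_{\sigma,a}-f\|_I\le\kappa\varepsilon\|f\|_\infty$. Since $\varphi\psi(f)=\sum_{\sigma,a}f'_{\sigma,a}$, summing over the $|\Sigma|(n+1)$ pairs gives the claim. $\square$

## 7. The product bound

**Proof of Theorem 2.2.** If $\mathrm{dad}(\mathcal G)$ or $\dim(\mathcal G^{(0)})$ is $\infty$ there is nothing to prove. Let $d=\mathrm{dad}(\mathcal G)<\infty$ and $n=\dim_c(\mathcal G^{(0)})\le\dim(\mathcal G^{(0)})<\infty$. Let $\mathcal F\subseteq C_c(\mathcal G)$ be finite and $\delta>0$. Put $L_0=\bigcup_{f\in\mathcal F}\mathrm{supp} f$ and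
$$L=L_0\cup L_0^{-1}\cup s(L_0)\cup r(L_0),$$
so $L$ is compact, $L=L^{-1}$, $s(L)\subseteq L$. This fixes $\kappa$. Let $\varepsilon>0$ and take $q_i,H_i$ from Lemma 4.1 with tolerance $\varepsilon/(d+1)$. Let $\Sigma=\{0,\dots,d\}$ with the empty order and
$$v_i=q_i\prod_{j<i}(1-q_j).$$
Then $\mathrm{supp}\,v_i\subseteq\mathrm{supp}\,q_i\subseteq H_i^{(0)}$, and $L\cap\mathcal G|_{\mathrm{supp}\,v_i}\subseteq H_i$ by Lemma 4.1(b). A product of numbers in $[0,1]$ changes by at most the sum of the changes of its factors, so $|v_i(s(\gamma))-v_i(r(\gamma))|\le\varepsilon$ on $L$. Finally $\sum_iv_i=1-\prod_i(1-q_i)\le1$, with equality on $s(L)$ by Lemma 4.1(c). Apply Propositions 5.1 and 6.1 with $\chi$ a bijection from $\Sigma\times\{0,\dots,n\}$ onto $\{0,\dots,(d+1)(n+1)-1\}$; the condition on $\chi$ is void. Since $\kappa$, $|\Sigma|$ and $n$ do not depend on $\varepsilon$, the error is $\le\delta$ on $\mathcal F$ for $\varepsilon$ small. By Lemma 1.0, $\mathrm{dim}^{+1}_{\mathrm{diag}}(D\subset A)\le(d+1)(n+1)\le\mathrm{dad}^{+1}(\mathcal G)\cdot\dim^{+1}(\mathcal G^{(0)})$.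 $\blacksquare$

## 8. The additive upper bound

In the last proof every pair $(i,a)$ got its own colour. To save colours, pairs must share one, and (B5) is made for that. The partition of unity is now indexed by *sets* of indices, ordered by inclusion.

**Proof of Theorem 2.3, upper bound.** We may assume $d=\mathrm{dad}(\mathcal G)<\infty$ and $n=\dim_c(\mathcal G^{(0)})<\infty$. Take $\mathcal F,\delta,L$ as in Section 7, $0<\varepsilon<1$, and $q_i,H_i$ from Lemma 4.1 with tolerance $\varepsilon/2$. Let $\Sigma$ be the set of non-empty subsets of $\{0,\dots,d\}$, with $\prec$ strict inclusion. With $\max\emptyset=0$ put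
$$r_\sigma=\Big(\min_{i\in\sigma}q_i-\max_{i\notin\sigma}q_i\Big)_+,\quad\epsilon_0=\frac{\varepsilon}{d+1},\quad v_\sigma=(r_\sigma-\epsilon_0)_+,\quad O_\sigma=\{r_\sigma>0\}.$$

**Step 1: incomparable sets do not meet, and the $v_\sigma$ almost sum to $1$.** If $r_\sigma(x)>0$, then $\sigma$ is a superlevel set $\{i:q_i(x)\ge c\}$ of $i\mapsto q_i(x)$. The superlevel sets at one $x$ form a chain with at most $d+1$ members. Hence $O_\sigma\cap O_\tau=\emptyset$ unless $\sigma\subseteq\tau$ or $\tau\subseteq\sigma$. If $c_1>\dots>c_k$ are the distinct values of $q_i(x)$ and $c_{k+1}=0$, then the superlevel set at $c_l$ has $r_\sigma(x)=c_l-c_{l+1}$, so $\sum_\sigma r_\sigma(x)=c_1=\max_iq_i(x)$. On $s(L)$ this is $1$; at most $d+1$ terms are non-zero, so $1-\varepsilon\le\sum_\sigma v_\sigma\le1$ there.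

**Step 2: the hypotheses of Propositions 5.1 and 6.1.** Minimum and maximum change along $\gamma\in L$ by at most $\varepsilon/2$ each, so $|v_\sigma(s(\gamma))-v_\sigma(r(\gamma))|\le\varepsilon$. Let $i=\min\sigma$. Then $\mathrm{supp}\,v_\sigma\subseteq\{r_\sigma\ge\epsilon_0\}$, a closed subset of the compact set $\mathrm{supp}\,q_i$, hence compact, and contained in $O_\sigma\subseteq\{q_i>0\}\subseteq H_i^{(0)}$. Let $H_\sigma=H_i\cap\mathcal G|_{O_\sigma}$, an open relatively compact subgroupoid with unit space $O_\sigma$. By Lemma 4.1(b), $L\cap\mathcal G|_{\mathrm{supp}\,v_\sigma}\subseteq H_\sigma$. So Proposition 5.1 applies.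

**Step 3: colours.** Let
$$\chi(\sigma,a)=a+d+1-|\sigma|\in\{0,\dots,n+d\}.$$
Let $(\sigma,a)\ne(\tau,j)$ have the same colour. Recall that $h_{\sigma,a}$ is supported in $K_{\sigma,a}^{(0)}\subseteq O_\sigma$. If $\sigma,\tau$ are incomparable, $h_{\sigma,a}h_{\tau,j}=0$ because $O_\sigma\cap O_\tau=\emptyset$. If $\sigma=\tau$, then $a=j$, which is excluded. If, say, $\sigma\subsetneq\tau$, then $j-a=|\tau|-|\sigma|>0$, and $h_{\sigma,a}h_{\tau,j}=0$ by (B5). So Proposition 6.1 applies with $m=n+d$. Letting $\varepsilon\to0$, Lemma 1.0 gives $\mathrm{dim}_{\mathrm{diag}}(D\subset A)\le d+n$. $\blacksquare$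

## 9. The lower bounds

Let $d=\mathrm{dim}_{\mathrm{diag}}(D\subset A)<\infty$; otherwise there is nothing to prove. We read both dimensions off a single good approximation $(F,\psi,\varphi)$. Write $\varphi_i,\psi_i$ for the components belonging to $F^{(i)}$, and put $c=\frac1{2(d+1)}$.

**Lemma 9.1 (normalisers in the principal case).**

* (N1) A positive normaliser lies in $D$. Hence $\varphi_i(e_{ll})\in D$ for diagonal matrix units, $\varphi_i\psi_i(D)\subseteq D$, and for fixed $i$ at most one of the functions $\varphi_i(e_{ll})$, over all diagonal units of $F^{(i)}$, is non-zero at each $x\in\mathcal G^{(0)}$.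
* (N2) If $\nu$ is a normaliser, $\{\nu\ne0\}$ is an open bisection.

*Proof.* (N1) Let $(u_\mu)\subseteq D$ be an approximate unit of $A$ and $\nu\ge0$ a normaliser. Then $\nu^2=\lim\nu u_\mu\nu\in D$, and $\nu=(\nu^2)^{1/2}\in D$. The $\varphi_i(e_{ll})$ are positive normalisers, and $\psi_i(D)$ is diagonal. Distinct diagonal units of $F^{(i)}$ are orthogonal and $\varphi_i$ has order zero, so the functions $\varphi_i(e_{ll})$ have pairwise product zero.

(N2) The set is open as $\nu$ is continuous. Suppose $\gamma_1\ne\gamma_2$, $s(\gamma_1)=s(\gamma_2)=x$ and $\nu(\gamma_1)\nu(\gamma_2)\ne0$. Put $\eta=\gamma_1\gamma_2^{-1}$, which is not a unit, and $z=r(\gamma_2)=s(\eta)$. For $b\in D$, (2) gives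
$$(\nu b\nu^*)(\eta)=\sum_{\zeta\in s^{-1}(z)}b(r(\zeta))\,\nu(\eta\zeta^{-1})\,\overline{\nu(\zeta^{-1})},$$
and for $0\le b\le1$ the terms are dominated by a summable sequence independent of $b$. By principality $\zeta=\gamma_2^{-1}$ is the only $\zeta\in s^{-1}(z)$ with $r(\zeta)=x$; its term is $b(x)\nu(\gamma_1)\overline{\nu(\gamma_2)}$. Choose $0\le b\le1$ in $C_c(\mathcal G^{(0)})$ with $b(x)=1$ and $b(r(\zeta))=0$ for the finitely many other $\zeta$ that carry all of the series except a part of absolute sum less than $|\nu(\gamma_1)\nu(\gamma_2)|$. Then $(\nu b\nu^*)(\eta)\ne0$, contradicting $\nu b\nu^*\in D$. So $s$ is injective on $\{\nu\ne0\}$. Applying this to $\nu^*$, so is $r$. $\square$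

**Proof of $\dim_c(\mathcal G^{(0)})\le d$.** Let $C\subseteq\mathcal G^{(0)}$ be compact and covered by open $O_1,\dots,O_k\subseteq\mathcal G^{(0)}$. Let $f_\alpha\in C_c(O_\alpha,[0,1])$ with $e=\sum_\alpha f_\alpha\le1$ and $e=1$ on $C$. Take $(F,\psi,\varphi)$ with $\|\varphi\psi(f_\alpha)-f_\alpha\|\le\varepsilon'$ for all $\alpha$, where $k\varepsilon'<\frac12$ and $\varepsilon'<c/k$. For $x\in C$, $\sum_i\varphi_i\psi_i(e)(x)\ge1-k\varepsilon'>\frac12$, so $\varphi_i\psi_i(e)(x)>c$ for some $i$. By (N1) only one diagonal unit contributes: $\psi(e)_l\,\varphi_i(e_{ll})(x)>c$, where $\psi(e)_l$ is the $l$-th diagonal entry. So the sets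
$$W_{i,l}=\{x\in C:\psi(e)_l\,\varphi_i(e_{ll})(x)>c\},$$
which are open in $C$, cover $C$. For fixed $i$ they are disjoint, so the order is $\le d+1$. Given $(i,l)$, choose $\alpha$ with $\psi(f_\alpha)_l\ge\psi(e)_l/k$. For $x\in W_{i,l}$ all terms of $\varphi\psi(f_\alpha)(x)$ are non-negative, so $\varphi\psi(f_\alpha)(x)\ge\psi(f_\alpha)_l\varphi_i(e_{ll})(x)>c/k>\varepsilon'$, whence $f_\alpha(x)>0$ and $x\in O_\alpha$. So the cover is refined, and $\dim C\le d$. $\blacksquare$

**Proof of $\mathrm{dad}(\mathcal G)\le d$.** Let $Z\subseteq\mathcal G$ be open and relatively compact.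

**Step 1: test elements.** *We need elements of $A$ that see the arrows of $Z$ and are dominated by a function on the units.* Let $Z_1\supseteq\overline Z$ be open and relatively compact, and $e\in C_c(\mathcal G^{(0)},[0,1])$ with $e=1$ on $s(Z_1)\cup r(Z_1)$. By compactness of $\overline Z\setminus\mathcal G^{(0)}$ and principality there are finitely many open bisections $B\subseteq Z_1$ with $s(B)\cap r(B)=\emptyset$ and $f_B\in C_c(B,[0,1])$ such that the sets $\{f_B=1\}$ cover $\overline Z\setminus\mathcal G^{(0)}$. For $f=f_B$ let $f^s=f\circ(s|_B)^{-1}$, $f^r=f\circ(r|_B)^{-1}$, extended by $0$, and $e'=e'_B=f^s+f^r$. Since $f^s$ and $f^r$ live on disjoint sets where $e=1$, $0\le e'\le e$. For $|z|=1$ let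
$$a_z=\tfrac12(e'+zf+\bar zf^*).$$
With $b=(f^s)^{1/2}\in D$ and the pointwise root $\nu=f^{1/2}\in C_c(B)$ we have $b^2=f^s$, $\nu\nu^*=f^r$, $\nu b=f$, so $2a_z=(b+z\nu)(b+z\nu)^*\ge0$. Also $f^2=0$, since $s(B)\cap r(B)=\emptyset$, so $(f+f^*)^2=ff^*+f^*f=(f^r)^2+(f^s)^2\le1$ and $\|f+f^*\|\le1$.

Choose $(F,\psi,\varphi)$ with $\|\varphi\psi(y)-y\|\le\varepsilon'<\frac12$ for all $y\in\{e,e'_B,f_B,f_B^*\}$; then $\|\varphi\psi(a_z)-a_z\|\le2\varepsilon'$. Put $U_i=\{x:\varphi_i\psi_i(e)(x)>c\}$. These sets are open, and they cover $s(Z)\cup r(Z)$, because there $\sum_i\varphi_i\psi_i(e)\ge1-\varepsilon'>\frac12$.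

**Step 2: one colour treats an arrow as it treats its source.** *Claim: if $f(\gamma)=1$ and $x=s(\gamma)$, then*
$$|\varphi_i\psi_i(f+f^*)(\gamma)-\varphi_i\psi_i(e)(x)|\le48\sqrt{\varepsilon'}+2\varepsilon'.\tag{8}$$
Let $y=r(\gamma)\ne x$ and
$$\rho(b)=\begin{pmatrix}b(x)&b(\gamma^{-1})\\b(\gamma)&b(y)\end{pmatrix},$$
which by (1) is the compression of $\lambda_x$ to $\mathrm{span}\{\delta_x,\delta_\gamma\}$. So $\Theta_i=\rho\varphi_i\psi_i$ is completely positive. As $x\in s(B)$, $y\in r(B)$ and these sets are disjoint, $e'(x)=e'(y)=1$, and $\gamma^{-1}\notin B$, so $f(\gamma^{-1})=0=f^*(\gamma)$. Hence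
$$\rho(a_z)=P_z:=\tfrac12\begin{pmatrix}1&\bar z\\z&1\end{pmatrix},$$
a rank one projection, with $P_{-z}=1-P_z$. Let $S=\Theta_i(a_z)\ge0$. From $S\le\sum_k\Theta_k(a_z)=\rho(\varphi\psi(a_z))\le P_z+2\varepsilon'$ we get $\|S\|\le2$ and $(1-P_z)S(1-P_z)\le2\varepsilon'$, that is, $\|S^{1/2}(1-P_z)\|^2\le2\varepsilon'$. So $\|S(1-P_z)\|\le\sqrt2\sqrt{2\varepsilon'}=2\sqrt{\varepsilon'}$ and, since $S-P_zSP_z=S(1-P_z)+(1-P_z)SP_z$, $\|S-P_zSP_z\|\le4\sqrt{\varepsilon'}$. As $P_z$ has rank one, with $O(t)$ denoting a matrix of norm at most $t$,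
$$\Theta_i(a_z)=\mu_zP_z+O(4\sqrt{\varepsilon'}),\qquad\mu_z\ge0.$$
Let $\sigma_x=\begin{pmatrix}0&1\\1&0\end{pmatrix}$ and $\sigma_y=\begin{pmatrix}0&-\sqrt{-1}\\\sqrt{-1}&0\end{pmatrix}$, so $P_{\pm1}=\frac12(1\pm\sigma_x)$ and $P_{\pm\sqrt{-1}}=\frac12(1\pm\sigma_y)$. Put $\alpha=\frac12(\mu_1+\mu_{-1})$, $\beta=\frac12(\mu_1-\mu_{-1})$. Since $e'=a_1+a_{-1}$,
$$\Theta_i(e')=\alpha1+\beta\sigma_x+O(8\sqrt{\varepsilon'}).$$
Using $e'=a_{\sqrt{-1}}+a_{-\sqrt{-1}}$, also $\Theta_i(e')=\alpha'1+\beta'\sigma_y+O(8\sqrt{\varepsilon'})$ for some real $\alpha',\beta'$. Applying $\frac12\mathrm{tr}(\,\cdot\,\sigma_x)$, a functional of norm $\le1$ that kills $1$ and $\sigma_y$, to the difference of the two expressions gives $|\beta|\le16\sqrt{\varepsilon'}$. Hence $\Theta_i(e')=\alpha1+O(24\sqrt{\varepsilon'})$, and since $f+f^*=a_1-a_{-1}$,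
$$\Theta_i(f+f^*)=\beta1+\alpha\sigma_x+O(8\sqrt{\varepsilon'})=\alpha\sigma_x+O(24\sqrt{\varepsilon'}).$$
The lower left entry of $\Theta_i(f+f^*)$ is $\varphi_i\psi_i(f+f^*)(\gamma)$, the upper left entry of $\Theta_i(e')$ is $\varphi_i\psi_i(e')(x)$, and both are within $24\sqrt{\varepsilon'}$ of $\alpha$; so they differ by at most $48\sqrt{\varepsilon'}$. Finally $e-e'\ge0$ vanishes at $x$, so $0\le\varphi_i\psi_i(e-e')(x)\le\sum_k\varphi_k\psi_k(e-e')(x)\le2\varepsilon'$. This proves (8).

**Step 3: a compact subgroupoid for each colour.** Fix $i$. For the matrix units $e^j_{ll'}$ of $F^{(i)}$ ($j$ labels the summand) let $\nu^j_{ll'}=\varphi_i(e^j_{ll'})$ and $h^j_l=\nu^j_{ll}\in D$. By (N2), $B^j_{ll'}=\{\nu^j_{ll'}\ne0\}$ is an open bisection. By the structure theorem for order zero maps (Winter–Zacharias, *Completely positive maps of order zero*, Münster J. Math. 2009), $\varphi_i=h\pi(\cdot)=\pi(\cdot)h$ with $h=\varphi_i(1)$ and $\pi$ a $*$-homomorphism into the multiplier algebra of $\mathrm C^*(\varphi_i(F^{(i)}))$.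 So
$$(\nu^j_{ll'})^*\nu^j_{ll'}=h^2\pi(e^j_{l'l'})=(h^j_{l'})^2,\qquad\nu^j_{ll'}(\nu^j_{ll'})^*=(h^j_l)^2,$$
$$\nu^j_{ll'}\nu^j_{l'm}=h^2\pi(e^j_{lm})=h^j_l\,\nu^j_{lm},\qquad(\nu^j_{ll'})^*=\nu^j_{l'l}.$$
As $B^j_{ll'}$ is a bisection, evaluating the first two identities at $s(\gamma)$ and $r(\gamma)$ by (2) gives
$$|\nu^j_{ll'}(\gamma)|=h^j_{l'}(s(\gamma))=h^j_l(r(\gamma))\qquad(\gamma\in B^j_{ll'}).\tag{9}$$
By (N1), $s(\gamma)$ determines $(j,l')$ and $r(\gamma)$ determines $(j,l)$; so $\gamma$ lies in at most one $B^j_{ll'}$. Let $\gamma_1\in B^j_{ll'}$ and $\gamma_2\in B^{j'}_{mm'}$ be composable. By (9) and (N1) at the point $s(\gamma_1)=r(\gamma_2)$, $j=j'$ and $l'=m$. Since both sets are bisections,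
$$h^j_l(r(\gamma_1))\,\nu^j_{lm'}(\gamma_1\gamma_2)=(\nu^j_{ll'}\nu^j_{l'm'})(\gamma_1\gamma_2)=\nu^j_{ll'}(\gamma_1)\,\nu^j_{l'm'}(\gamma_2)\ne0,$$
so $\gamma_1\gamma_2\in B^j_{lm'}$, and by (9)
$$|\nu^j_{ll'}(\gamma_1)|=h^j_{l'}(s(\gamma_1))=|\nu^j_{l'm'}(\gamma_2)|=h^j_{m'}(s(\gamma_2))=|\nu^j_{lm'}(\gamma_1\gamma_2)|.$$
Also $|\nu^j_{l'l}(\gamma^{-1})|=|\nu^j_{ll'}(\gamma)|$. Therefore
$$\mathcal R_i=\bigcup_{j,l,l'}\{\gamma:|\nu^j_{ll'}(\gamma)|\ge c/2\}$$
is a subgroupoid. It is compact, as a finite union of compact sets: $\nu^j_{ll'}\in C_0(\mathcal G)$.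

**Step 4: it contains the relevant arrows.** Let $\gamma\in Z$ with $s(\gamma),r(\gamma)\in U_i$. If $\gamma=x$ is a unit, then by (N1) $c<\varphi_i\psi_i(e)(x)=\psi_i(e)^j_l\,h^j_l(x)\le h^j_l(x)$ for some $j,l$, where $\psi_i(e)^j_l\le1$ is a diagonal entry; so $x\in\mathcal R_i$. If $\gamma$ is not a unit, choose $f=f_B$ with $f(\gamma)=1$. By (8),
$$|\varphi_i\psi_i(f+f^*)(\gamma)|>c-48\sqrt{\varepsilon'}-2\varepsilon'\ge c/2$$
if $\varepsilon'$ is small, depending only on $d$. By Step 3 the left side is a single term $|\text{coefficient}|\cdot|\nu^j_{ll'}(\gamma)|$, whose coefficient, an entry of $\psi_i(f+f^*)$, has modulus at most $\|f+f^*\|\le1$. So $\gamma\in\mathcal R_i$. Hence the subgroupoid generated by $\{\gamma\in Z:s(\gamma),r(\gamma)\in U_i\}$ lies in the compact set $\mathcal R_i$. As $Z$ was arbitrary, $\mathrm{dad}(\mathcal G)\le d$. This completes the proof of Theorem 2.3. $\blacksquare$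

## 10. Where the two bounds meet

For étale principal $\mathcal G$, Theorem 2.3 has the following direct consequences.

* $\mathrm{dim}_{\mathrm{diag}}(D\subset A)<\infty$ if and only if $\mathrm{dad}(\mathcal G)<\infty$ and $\dim_c(\mathcal G^{(0)})<\infty$.
* If $\dim_c(\mathcal G^{(0)})=0$, in particular if $\mathcal G$ is ample, then $\mathrm{dim}_{\mathrm{diag}}(D\subset A)=\mathrm{dad}(\mathcal G)$. If $\mathrm{dad}(\mathcal G)=0$, then $\mathrm{dim}_{\mathrm{diag}}(D\subset A)=\dim_c(\mathcal G^{(0)})$. In these cases the bounds are attained; Proposition 1.2 is the case where both numbers vanish.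
* Dropping conditions 4 and 5 from the definition of diagonal dimension leaves the definition of nuclear dimension, so $\dim_{\mathrm{nuc}}\mathrm C^*_r(\mathcal G)\le\mathrm{dim}_{\mathrm{diag}}(D\subset A)\le\mathrm{dad}(\mathcal G)+\dim_c(\mathcal G^{(0)})$. In the principal case this improves the product bound to an additive one.

Nothing above says whether the additive upper bound is attained when $\mathrm{dad}(\mathcal G)$ and $\dim_c(\mathcal G^{(0)})$ are both positive.
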